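# Finite generation of intersections in free inverse semigroups, via weak monadic logic on the Cayley tree

## 1. Arrows in the Cayley tree

Let $X=\{x_1,\dots,x_n\}$, let $F$ be the free group on $X$ with identity $1$, and let $A=X\cup X^{-1}$. The Cayley graph of $F$ has vertex set $F$ and an edge between $p$ and $px$ for each $p\in F$, $x\in X$; it is an infinite tree. We call a finite nonempty set $S\subseteq F$ a *subtree* if it induces a connected subgraph.

The object on which everything turns is a subtree with two marked vertices: a triple $(S,p,q)$ with $S$ a subtree and $p,q\in S$. Think of it as a journey that starts at $p$, ends at $q$, and visits exactly the vertices of $S$. Two journeys $(S,p,q)$ and $(T,q,r)$, the second starting where the first stops, compose to $(S\cup T,p,r)$. Subtrees are united and endpoints are matched; no multiplication is visible.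

These triples are for two things. They are a picture of the free inverse semigroup in which products become unions of vertex sets. And a vertex set in a tree is something that a logic with a decidable theory can talk about. The talk uses this to decide when the intersection of two finitely generated subsemigroups is again finitely generated.

**The free inverse semigroup.** We write $\mathrm{FI}_n$ for the free inverse semigroup on $X$. By Munn and Scheiblich, it is isomorphic to the set of pairs $(S,g)$, where $S$ is a subtree with $1,g\in S$ and $|S|\ge 2$, under
$$(S,g)(T,h)=(S\cup gT,\;gh),\qquad (S,g)^{-1}=(g^{-1}S,\;g^{-1}).$$
A word $w$ over $A$ represents the pair whose first entry is the set of group values of the prefixes of $w$ (including the empty prefix) and whose second entry is the group value of $w$. So the pair is computable from the word. For instance, with $x=x_1$, $y=x_2$, the word $xyy^{-1}x$ gives $S=\{1,x,xy,x^2\}$ and $g=x^2$. We often write a word for the element it represents.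

Put $|(S,g)|:=|S|$ and call it the *size*. A subtree with at most $N$ vertices that contains $1$ lies in the ball of radius $N-1$ about $1$, so there are only finitely many elements of size at most $N$. Since $S\subseteq S\cup gT$ and $|gT|=|T|$, we have $|uv|\ge\max(|u|,|v|)$: no factor of a product is larger than the product.

**Definition (arrow).** Let $W\subseteq\mathrm{FI}_n$. A triple $(S,p,q)$, with $S$ a subtree and $p,q\in S$, *represents* the pair $(p^{-1}S,p^{-1}q)$, and it is a *$W$-arrow* if this pair lies in $W$. We call $S$ the *support* of the arrow.

For example, $(\{y,yx,yxy\},y,yxy)$ represents the element $xy=(\{1,x,xy\},xy)$. An element $(S,g)$ is in $W$ iff $(S,1,g)$ is a $W$-arrow. For each element $u=(T,h)$ and each vertex $p$ there is exactly one arrow starting at $p$ that represents $u$, namely $(pT,p,ph)$.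

**Composition.** If $(S,p,q)$ represents $u$ and $(T,q,r)$ represents $v$, then
$$uv=(p^{-1}S\cup p^{-1}q\,q^{-1}T,\;p^{-1}q\,q^{-1}r)=(p^{-1}(S\cup T),\;p^{-1}r),$$
so $(S\cup T,p,r)$ represents $uv$; the union is connected because both sets contain $q$. Iterating gives the tool used on every page below:

$$\begin{aligned}&(S,p,q)\text{ represents }u_1\cdots u_k\text{ iff there are vertices }p=p_0,p_1,\dots,p_k=q\text{ and subtrees}\\&S_1,\dots,S_k\text{ with union }S\text{ such that }(S_i,p_{i-1},p_i)\text{ represents }u_i\text{ for every }i.\end{aligned}\tag{1}$$

The "if" part is iterated composition. For "only if", let $(S_i,p_{i-1},p_i)$ be the arrow that starts at $p_{i-1}$ and represents $u_i$, for $i=1,\dots,k$, beginning with $p_0=p$. By composition, $(\bigcup_i S_i,p,p_k)$ represents $u_1\cdots u_k$. It starts at $p$, as $(S,p,q)$ does, so by uniqueness the two arrows are equal.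

## 2. The finitely generated intersection problem, and two intersections by hand

For an algebraic structure, the *finitely generated intersection problem* (FGIP) asks: given finite subsets $Y,Z$, is $\langle Y\rangle\cap\langle Z\rangle$ finitely generated? Here the structure is $\mathrm{FI}_n$ and the elements of $Y,Z$ are given as words over $A$. There are two settings.

1. *As an inverse semigroup*: $\langle Y\rangle$ is the inverse subsemigroup generated by $Y$, and "finitely generated" means as an inverse semigroup.
2. *As a semigroup*: $\langle Y\rangle$ is the subsemigroup generated by $Y$, and "finitely generated" means as a semigroup.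

An algebra has the Howson property if the intersection of any two finitely generated subalgebras is finitely generated. Jones and Trotter showed that for $n\ge2$, $\mathrm{FI}_n$ does not have it with respect to inverse subsemigroups, and hence not with respect to subsemigroups. So in both settings the FGIP is a non-trivial question. It is asked for $n\ge2$ in Jung Won Cho, Craig Miller, Nik Ruškuc, "Howson property and finitely generated intersection problem for monogenic inverse semigroups", arXiv:2607.19163 (2026). The answer to both versions is yes.

**Theorem A.** For every $n\ge1$ (in particular for $n\ge 2$), the FGIP for $\mathrm{FI}_n$ is decidable both (i) as an inverse semigroup and (ii) as a semigroup.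

**Reduction of (i) to (ii).** The inverse subsemigroup generated by $Y$ is the subsemigroup generated by $Y\cup Y^{-1}$. The intersection $W$ of two inverse subsemigroups is closed under products and inverses. If $W$ is generated by a finite set $B$ as an inverse semigroup, it is generated by the finite set $B\cup B^{-1}$ as a semigroup; and a finite semigroup generating set also generates $W$ as an inverse semigroup. So $W$ is finitely generated in one sense iff it is in the other, and it suffices to treat subsemigroups. The empty subalgebra counts as finitely generated. This convention is harmless, since emptiness of the intersection will turn out to be decidable.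

**Example 1 (a finitely generated intersection).** Work with the single letter $x$ and write $[a,b]$ for $\{x^a,\dots,x^b\}$. Arrows representing $x^2$ or its inverse are journeys of two steps along the $x$-line. By (1), the inverse subsemigroup $\langle x^2\rangle$ consists of the elements realized by walks of length at least $1$ from $0$ with steps $\pm2$; these are exactly
$$([-2a,2b],\,x^{2c}),\qquad a,b\ge0,\ a+b\ge1,\ -a\le c\le b .$$
(Walk down to $-2a$, up to $2b$, then to $2c$.) The same holds for $x^3$ with $3$ in place of $2$. The intersection consists of the elements $([-6a,6b],x^{6c})$ with the same constraints on $a,b,c$, so it is $\langle x^6\rangle$.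

**Example 2 (an intersection that is not finitely generated).** Let $n\ge2$, $Y=\{xy,\,y^2,\,yx\}$ and $Z=\{x,\,y^2\}$. Let $W=\langle Y\rangle\cap\langle Z\rangle$, in either setting. For $k\ge1$ put $w_k=xy^{2k}x$. Then
$$w_k=xy\cdot(y^2)^{k-1}\cdot yx=x\cdot(y^2)^k\cdot x\ \in W .$$
The support $S$ of the arrow from $1$ representing $w_k$ is a path $v_0,v_1,\dots,v_{2k+2}$ with $v_0=1$. Its first and last edges carry the label $x$, the others the label $y$. Write $[i,j]$ for $\{v_i,\dots,v_j\}$. Which $W$-arrows start at $v_0$ and have support inside $S$?

* The generators in $Y$ and their inverses fit into $S$ as follows: $xy$ only on $[0,2]$, $yx$ only on $[2k,2k+2]$, and $y^2$ on $[i,i+2]$ for $1\le i\le 2k-1$. Each step preserves the parity of the index, so a walk from $v_0$ stays on even indices and its support is $[0,2j]$ with $1\le j\le k+1$.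
* The generators in $Z$ and their inverses fit as follows: $x$ only on $[0,1]$ and $[2k+1,2k+2]$, and $y^2$ on $[i,i+2]$ for $1\le i\le 2k-1$. A walk from $v_0$ first goes to $v_1$; afterwards it is at $v_0$, at an odd index, or at $v_{2k+2}$. Its support is $[0,2j+1]$ with $0\le j\le k$, or all of $[0,2k+2]$.

The only support on both lists is $S$ itself. So if $w_k$ is written as a product of elements of $W$, then by (1) the first factor is represented by an arrow from $v_0$ with support inside $S$, hence equal to $S$, and this factor has size $2k+3$. Therefore every generating set of $W$ contains an element of size $2k+3$, for every $k\ge1$, and $W$ is not finitely generated. For inverse subsemigroups we allowed inverse steps, and for subsemigroups we need fewer steps, so the argument covers both settings.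

**Finite automata reading words do not suffice.** A first thought is to work with words over $A$, as one does in free semigroups: describe by a finite automaton all words that represent elements of $\langle Y\rangle$, and intersect. This already stops for $Y=\{x^2\}$ in the inverse setting. By Example 1, the word
$$x^{2b}x^{-2b}\cdot x^{c}x^{-c}\qquad(b\geq 1,\ c\text{ odd})$$
represents $([0,\max(2b,c)],1)$, which lies in $\langle x^2\rangle$ iff $\max(2b,c)$ is even, i.e. iff $c<2b$. For $1\leq b<b'$ the suffix with $c=2b+1$ separates the prefixes $x^{2b}x^{-2b}$ and $x^{2b'}x^{-2b'}$. So there are infinitely many Myhill–Nerode classes and the language is not regular. A device that reads a word must remember an unbounded amount about the tree already visited. We therefore take the tree $S$, not the word, as the input.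

## 3. Weak monadic second-order logic on the Cayley tree

*Weak monadic second-order logic* (WMSO) has first-order variables for elements, set variables ranging over **finite** subsets, equality and membership, Boolean connectives, and quantifiers over both kinds of variables. We use it over the structure
$$\mathfrak F=(F;(E_x)_{x\in X},1),\qquad E_x=\{(p,px):p\in F\}.$$
For a small example, the sentence "there is a nonempty $S$ such that $p\in S$ and $E_x(p,q)$ imply $q\in S$" is false in $\mathfrak F$, because set variables denote finite sets only.

**Lemma 1.** The WMSO theory of $\mathfrak F$ is decidable, uniformly in $n$.

*Proof.* By Thatcher–Wright (Math. Systems Theory 2, 1968) and Doner (J. Comput. System Sci. 4, 1970), the WMSO theory of the $A$-ary tree $(A^*;(\mathrm{succ}_a)_{a\in A})$, with $\mathrm{succ}_a(u)=ua$, is decidable. We interpret $\mathfrak F$ in it by identifying $F$ with the set of reduced words.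

The prefix order is definable: $u\le v$ iff every finite set that contains $v$ and is closed under predecessors contains $u$. (The set of prefixes of $v$ is the smallest such set.) So "$v$ is reduced" is definable: no prefix of $v$ has the form $\mathrm{succ}_{a^{-1}}(\mathrm{succ}_a(u))$ with $a\in A$. Let $p,q$ be reduced words with $q=px$ in $F$. If $p$ does not end in $x^{-1}$, then $q=\mathrm{succ}_x(p)$. If it does, then deleting this last letter gives $q$, so $p=\mathrm{succ}_{x^{-1}}(q)$. Conversely, each of these two equations implies $q=px$ in $F$. Hence, for reduced $p,q$,
$$E_x(p,q)\iff q=\mathrm{succ}_x(p)\ \text{ or }\ p=\mathrm{succ}_{x^{-1}}(q).$$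
The element $1$ is the word without predecessor. Restricting element quantifiers to reduced words, and set quantifiers to finite sets of reduced words, turns any sentence about $\mathfrak F$ effectively into a sentence about the $A$-ary tree. $\square$

We need three kinds of definable notion.

* *"$S$ is a subtree"*: $S\ne\emptyset$, and every nonempty $Z\subseteq S$ that is closed under adjacency inside $S$ equals $S$.
* *"$q=pv$" for a fixed word $v$*: there are intermediate vertices, each joined to the next by the prescribed $E_x$ in the prescribed direction. Hence for a fixed $(T,h)\in\mathrm{FI}_n$ the conditions $pT\subseteq S$ and $q=ph$ are definable.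
* *Reachability*: let $\rho(a,b)$ be a definable relation on the finite set $S$, possibly with parameters such as $S$. Its reflexive–transitive closure is definable: $p,q\in S$, and every $Z\subseteq S$ that contains $p$ and is closed under $\rho$ contains $q$. Indeed the set of vertices reachable from $p$ is the smallest such $Z$, and it is finite since $S$ is.

## 4. Covering walks: the arrows of $\langle Y\rangle$ are definable

We want a formula saying that $(S,p,q)$ is a $\langle Y\rangle$-arrow. By (1) this means that there is a walk from $p$ to $q$, each step being an arrow that represents a generator, whose supports have union $S$. A walk is a sequence, possibly with repetitions, and WMSO has no variables for sequences. What it can guess is, for each generator, the *set* of places where the generator is used. Which conditions on these sets force a single walk to exist?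

Guessing sets of used steps that cover $S$, each lying on some walk from $p$ to $q$, is not enough. Take
$$u_1=yy^{-1}x=(\{1,x,y\},x),\qquad u_2=y^{-1}yx=(\{1,x,y^{-1}\},x),$$
$S=\{1,x,y,y^{-1}\}$, $p=1$, $q=x$. Both steps go from $1$ to $x$ inside $S$, and together they cover $S$. But no step leaves $x$ inside $S$, so a walk from $1$ to $x$ inside $S$ has exactly one step, and it misses $y$ or $y^{-1}$. Thus $(S,1,x)$ is not a $\langle u_1,u_2\rangle$-arrow. The two steps are incomparable: neither can be made after the other. Adding comparability is all that is needed.

**Lemma 2.** Given a finite set $Y=\{(T_1,h_1),\dots,(T_m,h_m)\}\subseteq\mathrm{FI}_n$, one can compute a WMSO formula $\mu_Y(S,p,q)$, not using the constant $1$, which holds in $\mathfrak F$ iff $(S,p,q)$ is a $\langle Y\rangle$-arrow.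

*Proof.* **Step 1: restate the condition as a covering walk.** For a subtree $S$, let $D_S$ be the digraph with vertex set $S$ that has an edge $e=(a,i)$ from $a$ to $ah_i$, with support $aT_i$, whenever $aT_i\subseteq S$. (The endpoints lie in $S$ because $1,h_i\in T_i$.) Let $\Rightarrow^*$ be reachability in $D_S$, paths of length $0$ included; it is definable from $S$. The arrow $(aT_i,a,ah_i)$ is the one that starts at $a$ and represents $(T_i,h_i)$. So by (1), $(S,p,q)$ is a $\langle Y\rangle$-arrow iff $D_S$ has a walk of length at least $1$ from $p$ to $q$ whose supports have union $S$.

**Step 2: replace the walk by finitely many sets.** We claim that such a walk exists iff $p,q\in S$ and there are $C_1,\dots,C_m\subseteq S$ with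

* (a) if $a\in C_i$, then $aT_i\subseteq S$;
* (b) $S=\bigcup_i\bigcup_{a\in C_i}aT_i$;
* (c) if $a\in C_i$, then $p\Rightarrow^*a$ and $ah_i\Rightarrow^*q$;
* (d) if $a\in C_i$ and $b\in C_j$, then $(a,i)=(b,j)$, or $ah_i\Rightarrow^*b$, or $bh_j\Rightarrow^*a$.

**Step 3: from a walk to the sets.** Given a walk, let $C_i$ be the set of all $a$ such that the edge $(a,i)$ is used. Then (a) holds by definition of $D_S$, and (b) because the supports cover $S$. Condition (c) follows from the parts of the walk before and after an occurrence of $(a,i)$. For (d), take two distinct used edges and one occurrence of each. One occurrence comes first, and the piece of the walk between them shows that its end reaches the start of the other.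

**Step 4: from the sets to a walk.** Let $C_1,\dots,C_m$ satisfy (a)–(d), and let $\mathcal E=\{(a,i):a\in C_i\}$. By (a) these are edges of $D_S$; the set $\mathcal E$ is finite, and it is nonempty by (b), since $S\ne\emptyset$. For $e,f\in\mathcal E$ write $e\preceq f$ if $e=f$ or the end of $e$ reaches the start of $f$. This relation is reflexive. It is transitive: if $e\preceq f\preceq f'$ with $e\neq f\neq f'$, go from the end of $e$ to the start of $f$, through the edge $f$, and on to the start of $f'$; the cases with an equality are trivial. It is total by (d). So the elements of $\mathcal E$ can be listed without repetition as $e_1\preceq e_2\preceq\dots\preceq e_r$, with $r\ge1$. Now walk in $D_S$ from $p$ to the start of $e_1$ (possible by (c)), through $e_1$, on to the start of $e_2$, through $e_2$, and so on, through $e_r$, and on to $q$ (again by (c)). The walk has length at least $1$, all its supports lie in $S$, and they cover $S$ by (b).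

**Step 5: write the formula.** Let $\mu_Y(S,p,q)$ say that $S$ is a subtree, $p,q\in S$, and there are $C_1,\dots,C_m\subseteq S$ with (a)–(d). Since $m$ and the $T_i,h_i$ are fixed, Section 3 shows that this is a WMSO formula, computable from $Y$, and the constant $1$ does not occur in it. $\square$

In the example before the lemma, (a), (b), (c) hold with $C_1=C_2=\{1\}$, and (d) fails.

**Half of an algorithm.** For given $Y,Z$ put $W=\langle Y\rangle\cap\langle Z\rangle$ and
$$\omega(S,p,q):=\mu_Y(S,p,q)\wedge\mu_Z(S,p,q),$$
which says that $(S,p,q)$ is a $W$-arrow. If $W$ is finitely generated, we can find this out. Enumerate the finite sets $B\subseteq\mathrm{FI}_n$ and test, with Lemmas 1 and 2, whether $B\subseteq W$ and whether $\forall S\,\forall g\,(\omega(S,1,g)\to\mu_B(S,1,g))$ holds. If $W$ is not finitely generated, as in Example 2, this search never stops. Nor can we put "there is $B$" into the logic: $B$ is a finite set of pairs $(S,g)$, that is, a set of sets, and WMSO quantifies only over sets of vertices. We need a criterion that mentions one tree $S$ at a time.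

## 5. Irreducible elements and finite generation

Example 2 suggests the criterion: look at elements that are not products of smaller elements of $W$.

**Definition (reducible).** Let $W$ be a subsemigroup of $\mathrm{FI}_n$. An element $w\in W$ is *reducible* (in $W$) if it is a product of elements $u\in W$ with $|u|<|w|$. Let $\mathrm{Irr}(W)$ be the set of elements of $W$ that are not reducible.

In Example 2 every $w_k$ is in $\mathrm{Irr}(W)$. In Example 1, with $W=\langle x^6\rangle$ as an inverse subsemigroup, the smallest elements of $W$ have size $7$, and there are four of them: $([0,6],x^6)$, $([0,6],1)$, $([-6,0],x^{-6})$, $([-6,0],1)$. They are irreducible, and every element with $a+b\ge2$ is a product of $x^{6}$'s and $x^{-6}$'s, hence reducible. So $\mathrm{Irr}(W)$ has four elements. It need not be a minimal generating set: $([0,6],1)=x^6x^{-6}$ is a product of elements of its own size. Only finiteness matters.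

**Lemma 3.** $\mathrm{Irr}(W)$ generates $W$, and $W$ is finitely generated iff $\mathrm{Irr}(W)$ is finite.

*Proof.* For the first claim use induction on $|w|$: an element $w\in W$ is in $\mathrm{Irr}(W)$, or it is a product of smaller elements of $W$, which by induction are products of elements of $\mathrm{Irr}(W)$. This also gives "if". Conversely, let $W=\langle B\rangle$ with $B$ finite. If $B=\emptyset$, then $W=\emptyset$ and $\mathrm{Irr}(W)=\emptyset$. Otherwise let $N=\max_{b\in B}|b|$. An element $w\in W$ with $|w|>N$ is a product of elements of $B$, all of size at most $N<|w|$, so it is reducible. Thus $\mathrm{Irr}(W)$ contains only elements of size at most $N$, and there are finitely many of those. $\square$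

## 6. Reducibility needs only two supports

It remains to express "$w=(S,g)$ is reducible" in WMSO. By (1), reducibility means that there is a walk of $W$-arrows from $1$ to $g$ whose supports are proper subsets of $S$ and have union $S$. We treated a covering walk in Lemma 2, but that proof does not apply here. There the steps came in $m$ fixed shapes $T_1,\dots,T_m$, and one set $C_i$ recorded the places where shape $i$ was used. Here the factors are arbitrary elements of $W$ smaller than $w$, so the number of shapes grows with $S$. Guessing the steps together with their supports would mean guessing a family of subsets of $S$, which WMSO cannot do.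

The way out is that $W$ is closed under products, so consecutive steps may be merged. Merge the steps from the beginning for as long as the union is still a proper subset of $S$. The next step completes the cover, and after that no support has to be remembered.

**Lemma 4.** Let $W$ be a subsemigroup of $\mathrm{FI}_n$ and $w=(S,g)\in W$. Then $w$ is reducible iff there are $h,k\in S$ and subtrees $S_1,S_2\subsetneq S$ with $S_1\cup S_2=S$ such that $(S_1,1,h)$ and $(S_2,h,k)$ are $W$-arrows, and there are $m\ge0$ and $k=k_0,k_1,\dots,k_m=g$ in $S$ such that for each $j=1,\dots,m$ there is a subtree $R_j\subsetneq S$ for which $(R_j,k_{j-1},k_j)$ is a $W$-arrow.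

*Proof.* **Step 1: "if", by composing.** Compose the $m+2$ given arrows. The supports have union $S$, because $S_1\cup S_2=S$ and every $R_j\subseteq S$. The composite starts at $1$ and ends at $g$. By (1), $w$ is the product of the $m+2$ elements of $W$ that these arrows represent. All supports are proper subsets of $S$, so all these elements are smaller than $w$.

**Step 2: "only if", by merging the beginning.** Let $w=u_1\cdots u_\ell$ with $u_i\in W$ and $|u_i|<|S|$. By (1) choose arrows $(U_i,p_{i-1},p_i)$ representing $u_i$, with $p_0=1$, $p_\ell=g$ and $\bigcup_iU_i=S$. Since $|U_i|<|S|$, each $U_i\subsetneq S$. Let $i$ be minimal with $U_1\cup\dots\cup U_i=S$. As $U_1\ne S$, we have $i\ge2$. Put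
$$S_1=U_1\cup\dots\cup U_{i-1},\qquad h=p_{i-1},\qquad S_2=U_i,\qquad k=p_i .$$
By minimality $S_1\subsetneq S$, and $S_1\cup S_2=S$. By (1), $(S_1,1,h)$ represents $u_1\cdots u_{i-1}$, which is in $W$ because $W$ is a subsemigroup. So $(S_1,1,h)$ is a $W$-arrow, and so is $(S_2,h,k)$. The remaining arrows $(U_j,p_{j-1},p_j)$ with $j>i$ form the path from $k$ to $g$, with $m=\ell-i$. $\square$

The path from $k$ to $g$ is plain reachability for the relation "some $W$-arrow with support properly inside $S$ goes from $a$ to $b$". It quantifies over one support at a time, which WMSO can do.

## 7. The sentence that decides finite generation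

*Proof of Theorem A.* **Step 1: reduce to semigroups.** Section 2 reduces (i) to (ii). So let $Y,Z$ be finite and let $W=\langle Y\rangle\cap\langle Z\rangle$ be the intersection of subsemigroups. It is a subsemigroup, possibly empty. Let $\omega(S,p,q)$ be the formula of Section 4 that defines the $W$-arrows.

**Step 2: express reducibility.** For a set $S$ let $a\to_Sb$ be the definable relation on $S$ given by $\exists R\,(R\subsetneq S\wedge\omega(R,a,b))$, and let $\to_S^*$ be its reflexive–transitive closure on $S$, definable by Section 3. By Lemma 4, for $(S,g)\in W$, reducibility is expressed by
$$\begin{aligned}\mathrm{red}(S,g):\quad\exists S_1\,\exists S_2\,\exists h\,\exists k\ \big(&S_1\subsetneq S\ \wedge\ S_2\subsetneq S\ \wedge\ S_1\cup S_2=S\\&\wedge\ \omega(S_1,1,h)\ \wedge\ \omega(S_2,h,k)\ \wedge\ k\to_S^*g\big).\end{aligned}$$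
The formula $\omega$ already says that its first argument is a subtree containing the other two arguments, so $h,k\in S$ and $S_1,S_2,R$ are subtrees.

**Step 3: express finiteness of $\mathrm{Irr}(W)$.** Consider the sentence
$$\Phi:\quad\exists K\ \forall S\ \forall g\ \big(\omega(S,1,g)\wedge\neg\,\mathrm{red}(S,g)\ \to\ S\subseteq K\big).\tag{2}$$
If $\mathrm{Irr}(W)$ is finite, let $K$ be the union of the supports of its elements; this is a finite set, and $\Phi$ holds. Conversely, a finite $K$ contains only finitely many pairs $(S,g)$ with $g\in S\subseteq K$, so if $\Phi$ holds, then $\mathrm{Irr}(W)$ is finite. By Lemma 3, $\Phi$ holds in $\mathfrak F$ iff $W$ is finitely generated.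

**Step 4: decide.** The sentence $\Phi$ is computable from $Y,Z$ by Lemma 2, and its truth is decidable by Lemma 1. Emptiness of $W$ is decidable too, via the sentence $\exists S\,\exists g\,\omega(S,1,g)$. $\square$

In Example 1 one can take $K=\{x^{-6},\dots,x^6\}$ in (2). In Example 2 no finite $K$ contains the supports of all the $w_k$.

## 8. Definable and rational subsets; computing generators and the rank

The proof used little about $W$. We record what it gives. Call $L\subseteq\mathrm{FI}_n$ *definable* if there is a WMSO formula $\lambda(S,p,q)$ without the constant $1$ that defines the set of $L$-arrows. Definable sets are effectively closed under Boolean operations: use $\vee$ and $\wedge$ for unions and intersections, and for the complement take "$S$ is a subtree with at least two elements, $p,q\in S$, and $\neg\lambda(S,p,q)$".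

A *rational subset* is given by a finite automaton whose edges are labelled by elements of $\mathrm{FI}_n$: it is the set of products of labels along paths of length at least $1$ from an initial to a final state. For example, three states $1,2,3$ with an edge labelled $x$ from $1$ to $2$, a loop labelled $y^2$ at $2$, and an edge labelled $x$ from $2$ to $3$ (initial state $1$, final state $3$) give $\{xy^{2k}x:k\ge0\}$. A finitely generated subsemigroup $\langle Y\rangle$ is rational: take one state with a loop for each generator.

**Theorem B.**

1. Every rational subset of $\mathrm{FI}_n$ (given by a finite automaton with edges labelled by elements of $\mathrm{FI}_n$) is effectively definable. In particular so is every Boolean combination of rational subsets.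
2. Given a definable $W$, it is decidable whether $W$ is a subsemigroup (respectively an inverse subsemigroup). If it is, it is decidable whether it is finitely generated. If it is finitely generated, one can compute a finite generating set and the rank (the minimum number of generators), both as a semigroup and, where applicable, as an inverse semigroup.

This covers intersections of any finite number of finitely generated subalgebras, and mixed intersections of finitely generated inverse subsemigroups with finitely generated subsemigroups.

*Proof.* **Step 1: rational sets, by putting states on vertices.** Let the automaton have state set $Q$ and transitions $\tau=(s_\tau,(T_\tau,h_\tau),s'_\tau)$, finite in number. For a subtree $S$, use the digraph on $S\times Q$ with an edge $(a,\tau)$ from $(a,s_\tau)$ to $(ah_\tau,s'_\tau)$, with support $aT_\tau$, whenever $aT_\tau\subseteq S$. A subset of $S\times Q$ is a $|Q|$-tuple of subsets of $S$, so reachability $\Rightarrow^*$ in this digraph is definable, by quantifying over $|Q|$-tuples of sets. By (1), $(S,p,q)$ is an arrow of the rational set iff for some initial $s$ and final $s'$ there is a walk of length at least $1$ from $(p,s)$ to $(q,s')$ whose supports have union $S$. As in Lemma 2, this holds iff $p,q\in S$ and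 there are sets $C_\tau\subseteq S$, one for each transition, with

* (a) if $a\in C_\tau$, then $aT_\tau\subseteq S$;
* (b) $S=\bigcup_\tau\bigcup_{a\in C_\tau}aT_\tau$;
* (c) if $a\in C_\tau$, then $(p,s)\Rightarrow^*(a,s_\tau)$ and $(ah_\tau,s'_\tau)\Rightarrow^*(q,s')$;
* (d) if $a\in C_\tau$ and $b\in C_\theta$, then $(a,\tau)=(b,\theta)$, or $(ah_\tau,s'_\tau)\Rightarrow^*(b,s_\theta)$, or $(bh_\theta,s'_\theta)\Rightarrow^*(a,s_\tau)$.

Steps 3 and 4 of that proof apply word for word: they use only that the edges of a walk are linearly ordered in time, and that a finite total preorder can be listed. Take the finite disjunction over the pairs $(s,s')$.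

**Step 2: recognize subsemigroups.** Let $\lambda$ define the $W$-arrows. By composition of arrows, and since every pair of elements is represented by composable arrows, $W$ is a subsemigroup iff
$$\forall S,T,p,q,r\ \big(\lambda(S,p,q)\wedge\lambda(T,q,r)\to\lambda(S\cup T,p,r)\big).$$
If $(S,p,q)$ represents $u=(p^{-1}S,p^{-1}q)$, then $(S,q,p)$ represents $(q^{-1}S,q^{-1}p)=u^{-1}$. So closure under inversion is $\forall S,p,q\,(\lambda(S,p,q)\to\lambda(S,q,p))$. Both sentences are decidable by Lemma 1.

**Step 3: decide finite generation.** Lemmas 3 and 4 and the proof of Theorem A use of $W$ only that it is a subsemigroup whose arrows are definable. So the sentence (2), with $\lambda$ in place of $\omega$, decides whether $W$ is finitely generated as a semigroup. For an inverse subsemigroup this is the same as being finitely generated as an inverse semigroup, by the argument in Section 2.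

**Step 4: compute a generating set.** Let $W$ be finitely generated and let $B_r$ be the ball of radius $r$ about $1$. It is definable, as a finite list of vertices $1\cdot v$ with $v$ a fixed word. For $r=1,2,\dots$ test the sentence
$$\forall S\ \forall g\ \big(\lambda(S,1,g)\wedge\neg\,\mathrm{red}(S,g)\to S\subseteq B_r\big)$$
until it is true. This happens for some $r$, because $\mathrm{Irr}(W)$ is finite. Then $\mathrm{Irr}(W)\subseteq B:=\{(S,g)\in W:S\subseteq B_r\}$. The set $B$ is finite, and it is computable: for each of the finitely many explicit pairs $(S,g)$ with $1,g\in S\subseteq B_r$, decide $\lambda(S,1,g)$ by Lemma 1. By Lemma 3, $B$ generates $W$.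

**Step 5: compute the rank.** If $W=\emptyset$, the rank is $0$. Otherwise let $N=\max_{b\in B}|b|$, and let $C$ be any generating set of $W$. Write each $b\in B$ as a product of elements of $C$. The finitely many elements of $C$ used generate $\langle B\rangle=W$. No factor of a product is larger than the product, so each of them has size at most $N$. Hence a generating set of minimum cardinality is found among the subsets $C$ of the finite computable set $\{w\in W:|w|\le N\}$. Such a $C$ generates $W$ iff $B\subseteq\langle C\rangle$, which is decidable by Lemmas 1 and 2. For the rank as an inverse semigroup, argue in the same way with products of elements of $C\cup C^{-1}$, noting $|c^{-1}|=|c|$, and test $B\subseteq\langle C\cup C^{-1}\rangle$. $\square$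

## 9. Tree automata and an elementary bound

How long does the decision take? Let $\exp_0(s)=s$ and $\exp_{c+1}(s)=2^{\exp_c(s)}$.

**Theorem C.** There is an absolute constant $c$ such that, for input of size $s$ (total length of the words in $Y\cup Z$, $s\ge2$), the FGIP for $\mathrm{FI}_n$ in either setting is solvable in time $\exp_c(s)$. If $\langle Y\rangle\cap\langle Z\rangle$ is finitely generated, it is generated by elements whose Munn trees lie in the ball of radius $\exp_c(s)$ about $1$.

Here the Munn tree of $(S,g)$ is $S$. The reason for the bound is that the formulas above have a bounded number of quantifier alternations, independent of the input. Instead of quoting Lemma 1 we build the automata.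

**Trees as encodings.** Let $V_1,\dots,V_r$ be finite subsets of $A^*$; elements are treated as singletons. Choose a finite prefix-closed set $D\subseteq A^*$ with $D\supseteq V_1\cup\dots\cup V_r$. Label each $u\in D$ with the vector in $\{0,1\}^r$ that says which $V_i$ contain $u$. Each $u\in D$ has one child for each $a\in A$; a child $ua\notin D$ is a leaf $\bot$. If $D=\emptyset$, the whole tree is $\bot$. Every labelled tree determines $V_1,\dots,V_r$. An assignment has many encodings, one for each admissible $D$.

A *nondeterministic bottom-up tree automaton* has a finite state set, a set of states allowed at $\bot$, a set of final states, and transitions $((q_a)_{a\in A},\ell,q)$ meaning: if the children carry the states $q_a$ and the node has label $\ell$, the node may carry $q$. It accepts if some run ends with a final state at the root. For example, "$V_1$ is a singleton" is checked with two states $0,1$ that count the elements of $V_1$ below: $\bot$ gets $0$; label $0$ with all children in state $0$ gives $0$; label $0$ with exactly one child in state $1$ and the others in state $0$ gives $1$; label $1$ with all children in state $0$ gives $1$; and $1$ is final.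

*Proof of Theorem C.* **Step 1: normalize the input.** Letters that do not occur in the input may be discarded, since $\langle Y\rangle$ and $\langle Z\rangle$ lie in the free inverse semigroup on the letters that occur. So $n\le s$. In the inverse setting replace $Y,Z$ by $Y\cup Y^{-1}$, $Z\cup Z^{-1}$; this at most doubles the total length.

**Step 2: the formula has boundedly many layers.** Let $\iota(S,g)$ be the formula $\omega(S,1,g)\wedge\neg\,\mathrm{red}(S,g)$, which defines $\mathrm{Irr}(W)$, translated into the language of the $A$-ary tree by Lemma 1 (so it also says that $g$ and the elements of $S$ are reduced words). A *layer* is a negation, a block of existential quantifiers, or a conjunction or disjunction of polynomially many (in $s$) formulas. The following formulas are built, each from earlier ones and from the atomic formulas $\mathrm{succ}_a(u)=v$, $u=v$, $u\in V$, $V\subseteq V'$, by a number of nested layers bounded by an absolute constant: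

* the prefix order; "$v$ is reduced"; "$v$ is the empty word"; $E_x(p,q)$ for reduced words;
* "$aT_i\subseteq S$ and $b=ah_i$": one existential block over variables $c_t$ ($t\in T_i$), standing for the vertices $at$, followed by one conjunction of conditions $E_x(c_t,c_{tx})$, $c_t\in S$, $c_1=a$, $c_{h_i}=b$;
* "$S$ is a subtree"; the one-step relation of $D_S$ (a disjunction over $i$) and its closure $\Rightarrow^*$;
* $\mu_Y$ and $\mu_Z$ (one existential block over the $C_i$, then a conjunction of at most polynomially many conditions (a)–(d)); $\omega$;
* $\to_S$, its closure, $\mathrm{red}$, and $\iota$, in which $\omega$ is used a constant number of times.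

No construction is iterated a number of times that depends on the input. So $\iota$ has a bounded number of nested layers; all fan-ins and the number of variables are at most polynomial in $s$.

**Step 3: automata for the connectives.** For each subformula, with its list of at most $r$ variables, we build an automaton that accepts exactly the encodings, *for all admissible $D$*, of satisfying assignments. Call an encoding *valid* if every track of an element variable contains exactly one $1$. Validity is checked by a product of at most $r$ automata with two states, so with at most $2^r$ states.

* *Atomic formulas* need at most $3\cdot2^r$ states, the factor $2^r$ for validity. For $\mathrm{succ}_a(u)=v$ use the states "nothing seen", "$v$ is this node", "done". The last is entered at a node labelled $u$ whose child in direction $a$ is in the second state and whose other children are in the first; it is then passed upward through nodes where neither $u$ nor $v$ occurs and all other children have seen nothing. For $u=v$ and for $u\in V$ use two states (whether $u$ has been seen, with the correct label). For $V\subseteq V'$ use one state that forbids the label "in $V$, not in $V'$".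
* *New variables.* To read a formula with a longer list of variables, ignore the new tracks and take the product with the validity automaton; this costs a factor of at most $2^r$.
* *Disjunction and conjunction* of $f$ automata with at most $N$ states: a disjoint union has at most $fN$ states, a product at most $N^f$.
* *Negation*: the subset construction gives a complete deterministic automaton with at most $2^N$ states; exchange final and non-final states, and take the product with the validity automaton, which costs a factor of at most $2^r$.
* *Existential block*: erase the quantified tracks from the labels, and allow $\bot$ to take any state that the resulting automaton can reach at the root of a finite tree (possibly just $\bot$) all of whose remaining labels are $0$. No new state is needed.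

The last change restores independence of $D$. A run of the new automaton on an encoding with domain $D$ is a run of the projected automaton on an extension of this tree, in which leaves $\bot$ are replaced by finite trees with remaining labels $0$. Such an extension is an encoding of the same remaining sets with a larger domain $D'\supseteq D$. So the encoding with domain $D$ is accepted iff for some $D'\supseteq D$ there are values of the quantified variables inside $D'$ such that the old automaton accepts the encoding with domain $D'$. If satisfying values exist, choose $D'$ prefix-closed, finite and containing $D$ and these values; the old automaton accepts, because it accepts for all admissible domains. Conversely, acceptance gives satisfying values.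

**Step 4: count.** Here $r$ and all fan-ins $f$ are at most polynomial in $s$, and we may assume $N\ge2$. So each layer increases the number of states at most from $N$ to $2^{(Ns)^{O(1)}}$. For every constant $C$ there is a constant $d$ with $t^{C}\le\exp_d(t)$ for all integers $t\ge2$: for large $t$ already $t^C\le2^t$, and for the finitely many other $t$ use that $\exp_d(t)$ is unbounded in $d$. We begin with at most $3\cdot2^{r}$ states, and there are boundedly many layers. So we obtain an automaton $\mathcal B$ for $\iota$ with at most $\exp_{c'}(s)$ states, for an absolute constant $c'$. An automaton with $M$ states on $r$ tracks has at most $2^rM^{2n+1}$ transitions, with $n\le s$. Each construction of Step 3 is carried out in time polynomial in the full transition tables of the given and the new automata. Hence $\mathcal B$ is constructed in time $\exp_{c''}(s)$ for an absolute constant $c''$.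

**Step 5: pump.** Let $N$ now be the number of states of $\mathcal B$. Suppose $\mathcal B$ accepts an encoding of $(S,g)$ with a vertex $v\in S$ of depth at least $N$. Fix an accepting run. The path from the root to $v$ has at least $N+1$ nodes, so two of them, an upper node $u$ and a lower node $u'$, carry the same state. Repeat the segment between them: replace the tree below $u'$ by a copy of the tree below $u$, and iterate. The run extends to every tree obtained, so these trees are accepted and encode solutions of $\iota$. Since $v$ is $u'$ or below $u'$, they contain nodes labelled as members of $S$ at unbounded depth. So $\iota$ has infinitely many solutions. Conversely, if no accepted $S$ has a vertex of depth at least $N$, then all solutions have $S$ in a fixed ball and there are finitely many of them. A vertex of $S$ is a reduced word, and its depth is its distance from $1$. Hence $\mathrm{Irr}(W)$ is finite iff all its members have trees in the ball of radius $N-1$.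

**Step 6: decide and read off the bound.** To test whether some accepted $S$ has a vertex of depth at least $N$, take the product of $\mathcal B$ with an automaton that guesses a node in $S$ and counts its distance from the root up to $N$. The latter has $N+2$ states: "no node chosen" and the distances $0,\dots,N$, the last meaning "at least $N$". Then test emptiness, which takes time polynomial in the number of transitions. The total time is at most $\exp_c(s)$ for an absolute constant $c$, which we also take to be at least $c'$. If $W$ is finitely generated, then $\mathrm{Irr}(W)$ is finite by Lemma 3, so its members have trees in the ball of radius $N-1\le\exp_{c}(s)$; and $\mathrm{Irr}(W)$ generates $W$. $\square$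

## 10. Margolis–Meakin expansions of virtually free groups

For a group $G$ with finite generating set $X$, the Cayley graph has an edge $(p,x)$ from $p$ to $px$ for all $p\in G$, $x\in X$. Let $M(G,X)$ be the inverse monoid of pairs $(\Gamma,g)$, where $\Gamma$ is a finite connected subgraph of the Cayley graph containing the vertices $1,g$, with product $(\Gamma,g)(\Delta,h)=(\Gamma\cup g\Delta,gh)$ (Margolis–Meakin 1989). For $G=F_n$ and $X$ a basis this is the free inverse monoid.

For a small example let $G$ have order $2$ and $X=\{x\}$ with $x\ne1$. The Cayley graph has vertices $1,x$ and two edges, $(1,x)$ from $1$ to $x$ and $(x,x)$ from $x$ to $1$. The connected subgraphs containing $1$ are the single vertex, and both vertices with one or both edges. So $M(G,X)$ has $1+2+2+2=7$ elements. The element of the word $x$ has the edge $(1,x)$ only, that of $x^{-1}$ has $(x,x)$ only, and that of $x^2$ has both edges.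

**Theorem D.** If $G$ is finitely generated virtually free, then the FGIP for $M(G,X)$ is decidable, both for inverse subsemigroups and for subsemigroups.

*Proof.* **Step 1: encode subgraphs by sets.** Encode $\Gamma$ by its vertex set $V$ and the sets $E_x=\{p:(p,x)\in\Gamma\}$ for $x\in X$, and put $|\Gamma|=|V|+\sum_x|E_x|$. Only finitely many connected $\Gamma\ni1$ have size at most $N$, since the Cayley graph is locally finite. "Being a connected subgraph" is definable: $V\ne\emptyset$; $p\in E_x$ implies $p,px\in V$; and every nonempty $Z\subseteq V$ closed under adjacency along edges of $\Gamma$ equals $V$.

**Step 2: check that Sections 1–7 carry over.** Replace "subtree" by "finite connected subgraph" (single vertices are now allowed everywhere), and take inclusions and unions of subgraphs componentwise. An arrow is $(\Gamma,p,q)$ with $p,q$ vertices of $\Gamma$; it represents $(p^{-1}\Gamma,p^{-1}q)$. The composition rule and (1) use only the product formula and left translation. A union of connected subgraphs that consecutively share vertices is connected. A subgraph of $\Gamma$ is proper iff it has smaller size, and a factor is never larger than a product; so Lemmas 3 and 4 hold with the same proofs. In Lemma 2 the digraph $D_\Gamma$ has the vertex set $V$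 and an edge $(a,i)$ from $a$ to $ah_i$ whenever $a\Delta_i\subseteq\Gamma$, where $(\Delta_i,h_i)$ are the generators. Condition (b) becomes: $\Gamma$ is the union of the subgraphs $a\Delta_i$ with $a\in C_i$. The proof uses only finiteness of $V$ and $V\ne\emptyset$. The relation "$b=at$" for fixed $t\in G$ is definable by following a fixed word for $t$, so the conditions (a)–(d) are expressible. In (2), replace $S\subseteq K$ by $V\subseteq K$; only finitely many $\Gamma$ have their vertices in a finite set $K$. The reduction from inverse subsemigroups to subsemigroups is as in Section 2, with $(\Gamma,g)^{-1}=(g^{-1}\Gamma,g^{-1})$.

It remains to prove that the WMSO theory of $(G;(\{(p,px):p\in G\})_{x\in X},1)$ is decidable.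

**Step 3: interpret $G$ in a free subgroup.** Let $F\le G$ be free of finite index. As a subgroup of finite index in a finitely generated group, $F$ has finite rank. If $F$ is trivial, then $G$ is finite, $M(G,X)$ is finite, and there is nothing to prove. Otherwise write $G=\bigsqcup_{j=1}^rFc_j$ with $c_1=1$, and for $x\in X$ write $c_jx=d_{j,x}c_{\pi_x(j)}$ with $d_{j,x}\in F$. Represent the element $fc_j$ by $f\in F$ together with the index $j$, and a finite set $\bigcup_jZ_jc_j$ by the tuple $(Z_1,\dots,Z_r)$ of finite subsets of $F$. Since $fc_jx=fd_{j,x}c_{\pi_x(j)}$,
$$f'c_{j'}=fc_jx\iff j'=\pi_x(j)\ \text{ and }\ f'=fd_{j,x}.$$
For given $j,j'$ this is definable in the structure $\mathfrak F$ of the free group $F$, because $d_{j,x}$ is a fixed word in a basis of $F$. Equality means equal indices and equal elements of $F$; $fc_j$ belongs to the set of $(Z_1,\dots,Z_r)$ iff $f\in Z_j$; and $1$ is $1\cdot c_1$. A quantifier over elements of $G$ becomes a quantifier over $F$ combined with a finite disjunction or conjunction over $j$, and a set quantifier becomes a block of $r$ set quantifiers. So every sentence about $G$ translates into a sentence about $\mathfrak F$, and Lemma 1 applies. $\square$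

## 11. Direct products and Post's correspondence problem

Theorem A does not extend to direct products of two free inverse semigroups. This happens although membership in finitely generated subsemigroups remains decidable there: if $(u,v)$ is a product of generators, all partial products from the left lie in the finite set of pairs $(a,b)$ with $|a|\le|u|$ and $|b|\le|v|$, so one searches a finite graph.

Recall Post's correspondence problem. An instance consists of words $u_1,\dots,u_k,v_1,\dots,v_k\in B^+$ over a finite alphabet $B$. For $w=i_1\cdots i_\ell\in\{1,\dots,k\}^*$ put $u_w=u_{i_1}\cdots u_{i_\ell}$ and $v_w=v_{i_1}\cdots v_{i_\ell}$. A solution is a nonempty $w$ with $u_w=v_w$. It is undecidable whether a solution exists.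

**Theorem E.** For $n,m\ge2$ the FGIP for $\mathrm{FI}_n\times\mathrm{FI}_m$ as a semigroup is undecidable.

*Proof.* **Step 1: two morphisms whose equality set records the solutions.** Let $\Sigma=\{s,t,1,\dots,k\}$ and $\Delta=B\cup\{\$,\#\}$. Let $\sigma,\tau$ be the morphisms on $B^*$ with $\sigma(b)=b\$$ and $\tau(b)=\$b$, so that $\$\sigma(u)=\tau(u)\$$ for all $u\in B^*$. Define morphisms $g,h:\Sigma^*\to\Delta^*$ by
$$g(s)=\#\$,\quad g(i)=\sigma(u_i),\quad g(t)=\#;\qquad h(s)=\#,\quad h(i)=\tau(v_i),\quad h(t)=\$\#.$$
Let $E=\{z\in\Sigma^+:g(z)=h(z)\}$, a subsemigroup of $\Sigma^+$, and $P=\{swt:w\in\{1,\dots,k\}^*,\ u_w=v_w\}$. We have $g(swt)=\#\$\sigma(u_w)\#=\#\tau(u_w)\$\#$ and $h(swt)=\#\tau(v_w)\$\#$. Since $\tau$ is injective, $swt\in E$ iff $swt\in P$. For example, for $k=1$ and $u_1=v_1=b$ we get $P=\{s1^jt:j\ge0\}$; for $k=1$, $u_1=b$, $v_1=bb$ we get $P=\{st\}$.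

**Step 2: $E=P^+$.** The inclusion $P^+\subseteq E$ is clear from Step 1. Let $z\in E$. Its first letter is $s$: if it were some $i$, then $g(z)$ would begin with a letter of $B$ and $h(z)$ with $\$$; if it were $t$, then $g(z)$ would begin with $\#$ and $h(z)$ with $\$$. Write $z=swz'$ with $w\in\{1,\dots,k\}^*$ of maximal length. The word $g(sw)$ ends in $\$$, while $h(sw)$ ends in $\#$ (if $w$ is empty) or in a letter of $B$. So $g(sw)\ne h(sw)$; hence $z'$ is nonempty, and by maximality of $w$ it begins with $s$ or $t$.

Each letter $s$ or $t$ of $z$ contributes exactly one $\#$ to $g(z)$ and exactly one to $h(z)$; other letters contribute none. So the second $\#$ in each of $g(z)$, $h(z)$ comes from the first letter of $z'$. In $g(z)$ this $\#$ is the first letter of $g(s)$ or $g(t)$, so it is preceded by the last letter of $g(sw)$, which is $\$$. If $z'$ began with $s$, then in $h(z)$ the second $\#$ would be preceded by the last letter of $h(sw)$, which is not $\$$; this contradicts $g(z)=h(z)$. So $z'=tz''$. Comparing the prefixes of $g(z)=h(z)$ up to and including the second $\#$ gives $g(swt)=h(swt)$, i.e. $swt\in P$. Cancelling, $g(z'')=h(z'')$. So $z''$ is empty or a shorter word in $E$, and induction on length gives $z\in P^+$.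

**Step 3: $E$ is finitely generated iff there is no solution.** Every word in $E=P^+$ contains the letter $s$, and a word in $P$ contains it exactly once. So a word in $P$ is not a product of two elements of $E$, and every generating set of $E$ contains $P$. Since $P$ generates $E$, the semigroup $E$ is finitely generated iff $P$ is finite. If the instance has a solution $w$, then $sw^jt\in P$ for all $j\geq 0$ and $P$ is infinite. Otherwise $P=\{st\}$.

**Step 4: embed in the product.** Mapping the $j$-th letter of a finite alphabet to $x_1^jx_2$ defines morphisms $\kappa:\Delta^+\to\mathrm{FI}_n$ and $\kappa':\Sigma^+\to\mathrm{FI}_m$; this uses $n,m\ge2$. They are injective, and remain so after projecting to the free group: no word $x_1^jx_2$ is a prefix of another, so distinct words over the alphabet give distinct positive words in $x_1,x_2$, and distinct positive words are distinct in the free group. Let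
$$Y=\{(\kappa g(z),\kappa'(z)):z\in\Sigma\},\qquad Z=\{(\kappa h(z),\kappa'(z)):z\in\Sigma\}.$$
The elements of $\langle Y\rangle$ are the pairs $(\kappa g(z),\kappa'(z))$ with $z\in\Sigma^+$, and similarly for $\langle Z\rangle$ with $h$. If $(\kappa g(z),\kappa'(z))=(\kappa h(z_1),\kappa'(z_1))$, then $z=z_1$ because $\kappa'$ is injective, and $g(z)=h(z)$ because $\kappa$ is. Hence
$$\langle Y\rangle\cap\langle Z\rangle=\{(\kappa g(z),\kappa'(z)):z\in E\}\cong E .$$
By Step 3 this is finitely generated iff the given instance has no solution. Since $Y$ and $Z$ are computed from the instance and Post's correspondence problem is undecidable, so is this FGIP. $\square$
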